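# Bounded stationary reflection at $\aleph_{\omega^2+1}$

## A coloring whose classes cannot reflect too high

Let $\varepsilon$ be a countable limit ordinal, $\mu=\aleph_{\omega\cdot\varepsilon}$ and $\lambda=\mu^+$. The case to keep in mind is $\varepsilon=\omega$, where $\lambda=\aleph_{\omega^2+1}$. The lecture turns on a function $f:\lambda\to\varepsilon\setminus\{0\}$, a *coloring* of $\lambda$, with the following property.

**(A)** For every limit $\alpha<\lambda$ we have $\mathrm{cf}(\alpha)<\aleph_{\omega f(\alpha)}$; and if $\mathrm{cf}(\alpha)>\omega$, there is a club $e\subseteq\alpha$ with $f(\beta)\ge f(\alpha)$ for all $\beta\in e$.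

To say what $f$ is for, recall some words. A set $C\subseteq\alpha$ is *club* in a limit ordinal $\alpha$ if it is unbounded in $\alpha$ and contains each of its limit points below $\alpha$. If $\mathrm{cf}(\alpha)>\omega$, a set $S\subseteq\alpha$ is *stationary* in $\alpha$ if it meets every club of $\alpha$. A stationary $S\subseteq\lambda$ *reflects at* $\alpha<\lambda$ if $\mathrm{cf}(\alpha)>\omega$ and $S\cap\alpha$ is stationary in $\alpha$, and $S$ *reflects* if it reflects at some $\alpha$. The coloring puts a ceiling on the cofinalities at which a color class can reflect.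

**Lemma 1.** Suppose $f$ satisfies (A), $0<\xi<\varepsilon$ and $T\subseteq f^{-1}(\xi)$. Then $T$ does not reflect at any $\alpha<\lambda$ with $\mathrm{cf}(\alpha)\ge\aleph_{\omega\xi}$.

*Proof.* Let $\mathrm{cf}(\alpha)\ge\aleph_{\omega\xi}$. Since $\mathrm{cf}(\alpha)<\aleph_{\omega f(\alpha)}$, we have $f(\alpha)>\xi$. By (A) there is a club of $\alpha$ on which $f\ge f(\alpha)>\xi$. It is disjoint from $T$. $\square$

Two obvious candidates for $f$ fail. A constant coloring with value $\xi$ violates (A) at every $\alpha$ of cofinality $\aleph_{\omega\xi+1}$, which is below $\mu$ because $\varepsilon$ is a limit. The coloring by cofinality, $f(\alpha)=$ the least $\xi>0$ with $\mathrm{cf}(\alpha)<\aleph_{\omega\xi}$, violates it at $\alpha=\omega_{\omega+1}$. There $f(\alpha)=2$, but every club of $\alpha$ contains points of cofinality $\omega$, and these have color $1$. So (A) asks for real coordination between points, and we shall get $f$ by forcing.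

The question comes from Chris Lambie-Hanson, "Bounded stationary reflection II", arXiv:1505.03395 (2015). For $\mu$ singular and $\lambda=\mu^+$, $\mathrm{Refl}(\lambda)$ says that every stationary subset of $\lambda$ reflects. A stationary $S\subseteq\lambda$ *reflects at arbitrarily high cofinalities* if for every $\kappa<\mu$ it reflects at some $\alpha$ with $\mathrm{cf}(\alpha)\ge\kappa$. Is it consistent, relative to large cardinals if needed, that $\mathrm{Refl}(\aleph_{\omega^2+1})$ holds and every stationary $S\subseteq\aleph_{\omega^2+1}$ has a stationary subset $T$ that does *not* reflect at arbitrarily high cofinalities? The answer is yes, relative to $\omega^2$ many supercompact cardinals. Lemma 1 is the "bounded" half; the work lies in keeping $\mathrm{Refl}$.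

## Full reflection below the ceiling: the theorems

Throughout, "limit ordinal" means nonzero limit ordinal and $\mathrm{cof}(\kappa)=\{\alpha:\mathrm{cf}(\alpha)=\kappa\}$.

**Theorem 2.** Let $\varepsilon$ be a countable limit ordinal and suppose there is an increasing sequence of supercompact cardinals of order type $\omega\cdot\varepsilon$. Then in some forcing extension, with $\mu=\aleph_{\omega\cdot\varepsilon}$ and $\lambda=\mu^+$, there is $f:\lambda\to\varepsilon\setminus\{0\}$ satisfying (A) and

**(B)** if $0<\xi<\varepsilon$, $\theta<\aleph_{\omega\xi}$ is regular uncountable, and $\mathcal S$ is a nonempty family of at most $\theta$ stationary subsets of $\{\alpha<\lambda:f(\alpha)\ge\xi,\ \mathrm{cf}(\alpha)<\theta\}$, then there is $\alpha<\lambda$ with $\mathrm{cf}(\alpha)=\theta$ at which all members of $\mathcal S$ reflect.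

**Corollary 3.** In the model of Theorem 2, $\mathrm{Refl}(\aleph_{\omega\varepsilon+1})$ holds, and every stationary $S\subseteq\aleph_{\omega\varepsilon+1}$ has a stationary subset which does not reflect at arbitrarily high cofinalities. For $\varepsilon=\omega$ this answers the question positively.

*Proof from Theorem 2.* Let $S\subseteq\lambda$ be stationary. Every limit $\alpha<\lambda=\mu^+$ has cofinality $<\mu$, since $\mathrm{cf}(\alpha)\le\mu$ is regular and $\mu$ is singular. There are only countably many pairs $(\xi,\kappa)$ with $0<\xi<\varepsilon$ and $\kappa<\mu$ infinite regular. A stationary set cut into fewer than $\lambda$ pieces has a stationary piece. So for some pair, $T=S\cap f^{-1}(\xi)\cap\mathrm{cof}(\kappa)$ is stationary, and $\kappa<\aleph_{\omega\xi}$ by (A). Put $\theta=\kappa^+<\aleph_{\omega\xi}$. By (B) for $\{T\}$, $T$ reflects, hence so does $S$. By Lemma 1, $T$ does not reflect at any point of cofinality $\ge\aleph_{\omega\xi}$, and $\aleph_{\omega\xi}<\mu$. $\square$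

**Theorem 4 (complements).**

1. (ZFC) If $\mu$ is singular, $\mathrm{Refl}(\mu^+)$ holds, and every stationary $S\subseteq\mu^+$ has a stationary subset not reflecting at arbitrarily high cofinalities, then $\mu$ is a limit of limit cardinals. So for a countable limit ordinal $\eta$, the conjunction in the question with $\aleph_{\eta+1}$ in place of $\aleph_{\omega^2+1}$ is refutable if $\omega^2\nmid\eta$. By Corollary 3 it is forceable from an $\eta$-sequence of supercompacts if $\omega^2\mid\eta$.
2. In the model of Theorem 2: if $0<\xi<\varepsilon$ and $\kappa<\aleph_{\omega\xi}$ is infinite regular, then $f^{-1}(\xi)\cap\mathrm{cof}(\kappa)$ is stationary. For every stationary $T\subseteq f^{-1}(\xi)\cap\mathrm{cof}(\kappa)$ and regular uncountable $\theta<\mu$, $T$ reflects at some ordinal of cofinality $\theta$ iff $\kappa<\theta<\aleph_{\omega\xi}$.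
3. In the model of Theorem 2: let $\theta<\mu$ be regular uncountable and $\mathcal S$ a nonempty family of at most $\theta$ stationary subsets of $\lambda$. Then $\{\alpha\in\lambda\cap\mathrm{cof}(\theta):\text{all }S\in\mathcal S\text{ reflect at }\alpha\}$ is stationary iff there is $0<\xi<\varepsilon$ with $\theta<\aleph_{\omega\xi}$ such that $S\cap\{\beta:f(\beta)\ge\xi,\ \mathrm{cf}(\beta)<\theta\}$ is stationary for all $S\in\mathcal S$.

Theorem 4 is not needed for the answer, but part 1 explains why $\omega^2$ appears, and it is a good first computation.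

## Cofinality bounds reflection from below: the case of $\aleph_{\omega+1}$

Take $S=\lambda\cap\mathrm{cof}(\kappa)$ with $\kappa$ infinite regular. It reflects at every $\alpha$ with $\mathrm{cf}(\alpha)>\kappa$: a club of $\alpha$ has order type at least $\mathrm{cf}(\alpha)>\kappa$, and its $\kappa$-th element, the supremum of the first $\kappa$ elements, has cofinality $\kappa$. So $S$ itself reflects at arbitrarily high cofinalities, and one must pass to a thinner $T$. Cofinality alone gives only a lower bound.

**Lemma 5.** If $T\subseteq\mathrm{cof}(\kappa)$ reflects at $\alpha$, then $\mathrm{cf}(\alpha)>\kappa$.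

*Proof.* Let $D\subseteq\alpha$ be a club of type $\mathrm{cf}(\alpha)$. Its limit points below $\alpha$ form a club of $\alpha$, and each has cofinality $<\mathrm{cf}(\alpha)$. If $\mathrm{cf}(\alpha)\le\kappa$, this club misses $T$. $\square$

*Proof of Theorem 4(1).* Assume $\mathrm{Refl}(\lambda)$, $\lambda=\mu^+$, and let $\mathrm{Tr}(T)$ be the set of points at which $T$ reflects. Clearly $T\subseteq T'$ implies $\mathrm{Tr}(T)\subseteq\mathrm{Tr}(T')$.

**Step 1: traces of stationary sets are stationary.** Let $T$ be stationary and $C\subseteq\lambda$ club. Then $T\cap C$ is stationary, so it reflects at some $\alpha$. As $C$ is unbounded in $\alpha$, $\alpha\in C$; and $\alpha\in\mathrm{Tr}(T)$.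

**Step 2: $\mathrm{Tr}(\mathrm{Tr}(T))\subseteq\mathrm{Tr}(T)$.** Let $\beta\in\mathrm{Tr}(\mathrm{Tr}(T))$ and let $D\subseteq\beta$ be club. The limit points of $D$ form a club of $\beta$, so some $\alpha<\beta$ in $\mathrm{Tr}(T)$ is a limit point of $D$. Then $D\cap\alpha$ is club in $\alpha$ and meets $T$.

**Step 3: every stationary $T\subseteq\mathrm{cof}(\kappa)$ reflects at infinitely many cofinalities above $\kappa$.** There are at most $\mu<\lambda$ possible cofinalities. So we can choose $\theta_0$ with $R_0=\mathrm{Tr}(T)\cap\mathrm{cof}(\theta_0)$ stationary, and inductively $\theta_{n+1}$ with $R_{n+1}=\mathrm{Tr}(R_n)\cap\mathrm{cof}(\theta_{n+1})$ stationary. By Lemma 5, $\kappa<\theta_0<\theta_1<\cdots$, and by Step 2 and induction $R_n\subseteq\mathrm{Tr}(T)$.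

**Step 4: the contradiction.** Suppose $\mu$ is not a limit of limit cardinals. It is a limit cardinal, being singular, so it has the form $\nu^{+\omega}$ with $\nu$ an infinite cardinal. Let $S=\lambda\cap\mathrm{cof}(\nu^+)$. By Step 3 any stationary $T\subseteq S$ reflects at points of infinitely many of the cofinalities $\nu^{+n}$, $n\ge2$, hence at arbitrarily high cofinalities. This contradicts the hypothesis for $S$.

Finally let $\mu=\aleph_\eta$ with $\eta$ a countable limit ordinal. The limit cardinals are the $\aleph_{\omega\delta}$, so $\mu$ is a limit of limit cardinals iff $\eta=\omega\cdot\varepsilon$ with $\varepsilon$ a limit ordinal, that is, iff $\omega^2\mid\eta$. In that case Corollary 3 for this $\varepsilon$ applies. $\square$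

So at $\aleph_{\omega+1}$ the conjunction is contradictory, and $\aleph_{\omega^2+1}$ is the first successor $\aleph_{\eta+1}$ not excluded in this way. Step 3 also explains why the ceilings in (A) are limit cardinals $\aleph_{\omega\xi}$: above each cofinality one must leave room for infinitely many cofinalities of reflection.

## Forcing facts used throughout

A poset is *$\kappa$-closed* if decreasing sequences of length $<\kappa$ have lower bounds, and *$\kappa$-directed closed* if directed subsets of size $<\kappa$ have lower bounds. For a set $I$ of ordinals, $\mathrm{Col}(\kappa,I)$ is the poset of partial functions $q$ with $|q|<\kappa$, $\mathrm{dom}(q)\subseteq\kappa\times I$ and $q(\zeta,\beta)<\beta$, ordered by $\supseteq$. For example, $\mathrm{Col}(\kappa,\{\delta\})$ adds a surjection from $\kappa$ onto $\delta$. We write $\mathrm{Col}(\kappa,<\chi)$ for $I=\chi$. For $\kappa$ regular all these are $\kappa$-directed closed, since a union of fewer than $\kappa$ pairwise compatible conditions is a condition. We use these facts.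

* **(F1)** A $\kappa$-closed poset adds no sequences of length $<\kappa$ of ground model elements. So it preserves cardinals $\le\kappa$, and the regularity of $\kappa$.
* **(F2)** If $\kappa$ is regular and $\chi>\kappa$ is inaccessible, $\mathrm{Col}(\kappa,<\chi)$ is $\chi$-c.c. and makes $\chi=\kappa^+$. A poset of size $<\chi$ keeps $\chi$ inaccessible.
* **(F3)** Product lemma: $G\times H$ is $\mathbb X\times\mathbb Y$-generic over $N$ iff $G$ is $\mathbb X$-generic over $N$ and $H$ is $\mathbb Y$-generic over $N[G]$.
* **(F4)** $\kappa$ is supercompact iff for every $\Theta$ there is an elementary $j:V\to M$, $M$ transitive, with critical point $\kappa$, $j(\kappa)>\Theta$ and $M^\Theta\subseteq M$.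
* **(F5)** If $M^\Theta\subseteq M$, $\mathbb X\in M$ has size $\le\Theta$ and $G$ is $\mathbb X$-generic over $V$, then $M[G]$ is closed under $\Theta$-sequences lying in $V[G]$. (It suffices to treat sequences of ordinals. These have nice names, which are sets of at most $\Theta$ elements of $M$.) So every set of hereditary size $\le\Theta$ in $V[G]$ lies in $M[G]$.
* **(F6)** Silver's criterion: if $j:N\to M$ is elementary, $G$ is $\mathbb X$-generic over $N$, $H$ is $j(\mathbb X)$-generic over $M$ and $j''G\subseteq H$, then $j$ extends to an elementary $j:N[G]\to M[H]$ by $j(\dot u^G)=j(\dot u)^H$.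
* **(F7)** Hausdorff's formula $(\nu^+)^\tau=\nu^+\cdot\nu^\tau$.

A condition in $j(\mathbb X)$ below all $j(p)$, $p\in G$, is a *master condition*. Forcing below it secures $j''G\subseteq H$. If $j(\mathbb X)$ is sufficiently directed closed and $j''G$ belongs to the target model, a master condition exists for free.

## Making the supercompacts into the alephs below $\aleph_{\omega\varepsilon}$

This section builds the model $W$ over which $f$ will be added.

Index by pairs $x=(k,n)$, $k<\varepsilon$, $n<\omega$, ordered lexicographically (type $\omega\cdot\varepsilon$), and write $x+1=(k,n+1)$. Let $\langle\kappa_{k,n}:k<\varepsilon,\ 1\le n<\omega\rangle$ be increasing supercompact cardinals. Put $\nu_0=\omega$, $\nu_{k+1}=\sup_n\kappa_{k,n}$, $\nu_k=\sup_{l<k}\nu_l$ for limit $k\le\varepsilon$, and $\kappa_{k,0}=\nu_k^+$. Let $\mu=\nu_\varepsilon$ and $\lambda=\mu^+$, all computed in $V$. For $1\le k\le\varepsilon$, $\nu_k$ is a singular cardinal of cofinality $\omega$, as $\varepsilon$ is countable. Since $\kappa_{k,1}\ge\nu_k$ is inaccessible, $\kappa_{k,1}>\nu_k^+=\kappa_{k,0}$.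 Every $\kappa_{x+1}$ is supercompact.

Let $\mathbb C$ be the full support iteration of length $\omega\cdot\varepsilon$ whose $x$-th iterand is $\mathrm{Col}(\kappa_x,<\kappa_{x+1})$ as defined in $V^{\mathbb C_{<x}}$, with $x$-th coordinates taken to be names in $V_{\kappa_{x+1}}$.

**Step 1: the initial stages are small.** By induction on $x$ we see that $\mathbb C_{<x}\in V_{\kappa_{x+1}}$.

* If $x=y+1$, conditions in $\mathbb C_{<x}$ are functions on a countable set with values in $V_{\kappa_x}$, so $\mathbb C_{<x}\subseteq V_{\kappa_x}$ and $\mathbb C_{<x}\in V_{\kappa_x+1}\subseteq V_{\kappa_{x+1}}$.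
* If $x=(k,0)$, conditions are functions from a countable set into $V_{\nu_k}$, so $\mathbb C_{<x}\subseteq V_{\nu_k+1}$ and $\mathbb C_{<x}\in V_{\kappa_{k,1}}$.

Hence $|\mathbb C_{<x}|<\kappa_{x+1}$. A name for an element of the $x$-th iterand names a set of fewer than $\kappa_x$ triples of ordinals below $\kappa_{x+1}$. By the chain condition it is bounded by some ordinal below $\kappa_{x+1}$, so it is equivalent to a name in $V_{\kappa_{x+1}}$. Thus the restriction on coordinates loses nothing.

**Step 2: factoring.** Let $G_{\mathbb C}$ be generic and write $V_{[x]}=V[G_{<x}]$. As all limits are inverse limits, the factor lemma (Jech, *Set Theory*, Lemma 21.8) says that $\mathbb C$ is equivalent to $\mathbb C_{<x}*\mathbb C_{\ge x}$, where $\mathbb C_{\ge x}$ is, in $V_{[x]}$, the full support iteration of the remaining iterands. The same holds for $\mathbb C_{>x}$ over $V_{[x+1]}$ and for intermediate iterations $\mathbb C_{[y,x)}$ over $V_{[y]}$.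

**Step 3: closure of the tails.** A full support iteration of $\kappa$-directed closed posets is $\kappa$-directed closed. Given a directed $D$ with $|D|<\kappa$, define a lower bound $r$ by recursion on coordinates. Suppose $r\restriction y\le d\restriction y$ for all $d\in D$. For $d,d'\in D$ pick $d''\in D$ below both. Then $r\restriction y\le d''\restriction y$ forces $d''(y)\le d(y),d'(y)$. So $r\restriction y$ forces $\{d(y):d\in D\}$ to be directed of size $<\kappa$, and we let $r(y)$ name a lower bound. Full support makes $r$ a condition at limits. Hence, once $\kappa_z$ is known to be regular in $V_{[z]}$ for the relevant $z$, the posets $\mathbb C_{[y,x)}$ and $\mathbb C_{\ge y}$ are $\kappa_y$-directed closed in $V_{[y]}$, and $\mathbb C_{>x}$ is $\kappa_{x+1}$-directed closed in $V_{[x+1]}$.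

**Lemma 6.** Let $W=V[G_{\mathbb C}]$. In $W$: $\kappa_{k,n}=\aleph_{\omega k+n+1}$, $\nu_k=\aleph_{\omega k}$ for $1\le k\le\varepsilon$, and $\lambda=\mu^+=\aleph_{\omega\varepsilon+1}$. So the uncountable regular cardinals below $\mu$ in $W$ are exactly the $\kappa_x$.

*Proof.* By induction on $x$ we show that in $V_{[x]}$ the cardinal $\kappa_x$ is regular and has the stated value. The later stages $\mathbb C_{[x,z)}$ are $\kappa_x$-closed, so they preserve this. For $x=(0,0)$ it is trivial, as $\kappa_{0,0}=\omega_1$.

Let $x=y+1$. Since $\mathbb C_{<y}\in V_{\kappa_x}$, $\kappa_x$ is inaccessible in $V_{[y]}$. Forcing with $\mathrm{Col}(\kappa_y,<\kappa_x)$ preserves cardinals $\le\kappa_y$ and makes $\kappa_x=\kappa_y^+$, by (F1) and (F2).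

Let $x=(k,0)$ with $k\ge1$. For $y<x$, $\kappa_y$ is a cardinal of $V_{[x]}$. So $\nu_k=\sup_{y<x}\kappa_y$ is a limit of cardinals there, equal to $\aleph_{\omega k}$, and it has cofinality $\omega$. Suppose $(\nu_k^+)^V$ is not a regular cardinal in $V_{[x]}$. Its cofinality there is a regular cardinal $\delta\le\nu_k$, so $\delta<\nu_k$. Pick $y<x$ with $\delta<\kappa_y$. As $\mathbb C_{[y,x)}$ is $\kappa_y$-closed in $V_{[y]}$, a cofinal map $\delta\to(\nu_k^+)^V$ already lies in $V_{[y]}$. But $|\mathbb C_{<y}|<\kappa_{y+1}<\nu_k$, so $\mathbb C_{<y}$ keeps $(\nu_k^+)^V$ regular, a contradiction. Hence $\kappa_{k,0}=\nu_k^+=\aleph_{\omega k+1}$ in $V_{[x]}$.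

The last argument, with $\varepsilon$ for $k$, applies to $\mu$ and $\lambda$ in $W$. $\square$

## The poset $\mathbb P$ and its generic coloring

We force $f$ by initial segments. Besides colors, a condition carries sets $a_\beta$ that list in advance the initial segments of the clubs demanded by (A). Later sections show what breaks without them.

Work in $W$. **Definition.** $\mathbb P$ consists of sequences $p=\langle(f^p(\beta),a^p_\beta):\beta\le\gamma_p\rangle$ with $\gamma_p<\lambda$, $f^p(\beta)\in\varepsilon\setminus\{0\}$, $a^p_\beta\subseteq\beta$ and $|a^p_\beta|<\mu$, such that for every limit $\alpha\le\gamma_p$: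

* **(P1)** $\mathrm{cf}(\alpha)<\aleph_{\omega f^p(\alpha)}$;
* **(P2)** if $\mathrm{cf}(\alpha)>\omega$, there is a club $e\subseteq\alpha$ with $\mathrm{otp}(e)<\mu$, $f^p(\beta)\ge f^p(\alpha)$ for all $\beta\in e$, and $e\cap\beta\in\{a^p_\eta:\eta<\alpha\}$ for all $\beta\in e$.

The order is end-extension. Adding a single new top point $\gamma_p+1$, with any values satisfying the typing requirements, gives a condition, because no new limit ordinal appears.

**Example.** Let $\gamma<\aleph_{\omega\xi}$ and put $f^p(\beta)=\xi$, $a^p_\beta=\beta$ for $\beta\le\gamma$. This is a condition: at a limit $\alpha\le\gamma$ we have $\mathrm{cf}(\alpha)\le\alpha<\aleph_{\omega\xi}$, and $e=\alpha$ works for (P2) because $e\cap\beta=\beta=a^p_\beta$.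

**Example (no closure at length $\aleph_{\omega+1}$).** For $i<\omega_{\omega+1}$ let $p_i$ have $f^{p_i}(\beta)=1$ and $a^{p_i}_\beta=\beta$ for $\beta\le i$. Each limit $\alpha\le i$ has cofinality $<\aleph_\omega$, since $\mathrm{cf}(\alpha)\le|\alpha|\le\aleph_\omega$ is regular; and $e=\alpha$ works for (P2). So the $p_i$ form a decreasing sequence of conditions. It has no lower bound. A lower bound would give a color to $\alpha=\omega_{\omega+1}$. By (P1) this color is at least $2$, while all points below have color $1$, contradicting (P2). So $\mathbb P$ is far from directed closed.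

What survives is the following: if we choose the top points ourselves, chains can be continued.

**Lemma 7.** Let $\delta<\mu$ be an infinite cardinal, $\delta<\aleph_{\omega\xi}$, $0<\xi<\varepsilon$, $p\in\mathbb P$, and for $i<\delta$ let $F_i:\mathbb P\to\mathbb P$ satisfy $F_i(q)\le q$. Then there is a decreasing $\langle p_i:i\le\delta\rangle$ with $p_0\le p$, $p_{i+1}\le F_i(p_i)$, $\langle\gamma_{p_i}\rangle$ strictly increasing and continuous, and $f^{p_i}(\gamma_{p_i})=\xi$ for all $i\le\delta$.

*Proof.* Write $\gamma_i=\gamma_{p_i}$. Let $p_0$ extend $p$ by the single point $\gamma_0=\gamma_p+1\mapsto(\xi,\emptyset)$. Let $p_{i+1}$ extend $F_i(p_i)$ by one new top point $\gamma_{i+1}\mapsto(\xi,\{\gamma_l:l\le i\})$. For limit $i$ let $\gamma_i=\sup_{l<i}\gamma_l<\lambda$ and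
$$p_i=\bigcup_{l<i}p_l\cup\{(\gamma_i,(\xi,\{\gamma_l:l<i\}))\}.$$
Thus $a_{\gamma_j}=\{\gamma_l:l<j\}$ for every $j$, and these sets have size $\le\delta<\mu$. At limit $i$ we check that $p_i$ is a condition. The requirements at limit ordinals below $\gamma_i$ are inherited from the $p_l$. At $\gamma_i$, (P1) holds since $\mathrm{cf}(\gamma_i)=\mathrm{cf}(i)\le\delta<\aleph_{\omega\xi}$. (P2) holds with $e=\{\gamma_j:j<i\}$: it is club in $\gamma_i$ of type $i<\mu$, $f=\xi$ on $e$, and $e\cap\gamma_j=a_{\gamma_j}$. $\square$

**Lemma 8.**

* (i) The intersection of at most $\mu$ dense open subsets of $\mathbb P$ is dense. So $\mathbb P$ adds no new $\mu$-sequences of elements of $W$, preserves cardinals and cofinalities $\le\lambda$, and Lemma 6 remains true in $W[G_{\mathbb P}]$.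
* (ii) For each $\eta<\lambda$ the set $\{q:\gamma_q\ge\eta\}$ is dense.
* (iii) If $Y\subseteq[\lambda]^{<\mu}$ is in $W$ and $|Y|<\mu$, the set of $q$ with $Y\subseteq\{a^q_\eta:\eta\le\gamma_q\}$ is dense.
* (iv) $G_{\mathbb P}$ yields $f:\lambda\to\varepsilon\setminus\{0\}$ and $\langle a_\beta:\beta<\lambda\rangle$ satisfying (P1), (P2) at all limit $\alpha<\lambda$. In particular (A) holds in $W[G_{\mathbb P}]$. Each $f^{-1}(\xi)$, $0<\xi<\varepsilon$, is unbounded in $\lambda$, and in $W[G_{\mathbb P}]$
$$\{a_\eta:\eta<\lambda\}=[\lambda]^{<\mu}.\tag{1}$$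
* (v) If $0<\xi<\varepsilon$ and $\kappa<\aleph_{\omega\xi}$ is infinite regular, $f^{-1}(\xi)\cap\mathrm{cof}(\kappa)$ is stationary in $W[G_{\mathbb P}]$.

*Proof.* (i) Let $\delta<\mu$ be an infinite cardinal and $\langle E_i:i<\delta\rangle$ dense open. Choose $\xi<\varepsilon$ with $\delta<\aleph_{\omega\xi}$ and let $F_i(q)\le q$ be in $E_i$. Then the condition $p_\delta$ of Lemma 7 lies in all $E_i$. For $\mu$ many dense open sets, split them into $\omega$ blocks of size $<\mu$, as $\mathrm{cf}(\mu)=\omega$. Each block has dense open intersection, and we intersect $\omega$ many. The remaining claims follow: a short cofinal map or a collapsing map for an ordinal $\le\lambda$ would be a new sequence of length at most $\mu$.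

(ii) By induction on $\eta$. Successors are handled by adding a top point. For limit $\eta$, $\mathrm{cf}(\eta)<\mu$; intersect the dense open sets for a cofinal sequence in $\eta$.

(iii) For a single $y\in Y$, which is bounded in $\lambda$, extend $q$ so that $\gamma_q\ge\sup y$ and add the top point $\gamma_q+1\mapsto(1,y)$. The set so obtained is dense open, and by (i) we may intersect $|Y|$ of these.

(iv) The first part is (ii), together with preservation of cofinalities. Unboundedness of $f^{-1}(\xi)$ follows by adding a top point of color $\xi$. For (1): every element of $[\lambda]^{<\mu}$ in $W[G_{\mathbb P}]$ lies in $W$ by (i), and is listed by (iii).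

(v) Let $p\Vdash$ "$\dot D$ is club in $\lambda$". For $q\le p$ let $F_i(q)\le q$ force some $\tau\in\dot D$ with $\gamma_q<\tau\le\gamma_{F_i(q)}$; for other $q$ let $F_i(q)=q$. Apply Lemma 7 with $\delta=\kappa$. Then $p_\kappa$ forces $\gamma_{p_\kappa}$ to be a limit of $\dot D$, hence in $\dot D$. Its color is $\xi$ and its cofinality is $\kappa$. $\square$

The final model is $W[G_{\mathbb P}]$. It remains to prove (B).

## What a master condition must do at $\rho=\sup j''\lambda$

The natural plan for (B) goes as follows. Let $\theta=\kappa_x$, take a supercompact embedding $j$ with critical point $\kappa_{x+1}$, and lift $j$ to $W[G_{\mathbb P}]$. Then show that $j(S)$ reflects at $\rho=\sup j''\lambda$, an ordinal which will have cofinality $\theta$, and pull this back by elementarity. The usual lift through $\mathbb P$ would take a lower bound of $j''G_{\mathbb P}$ from directed closure. The second example above shows that directed closure is not available: at $\rho$ a color must be assigned, and the colors below may forbid it.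

Here is exactly what goes wrong. Suppose we are in an outer model $U$ in which $j$ is lifted to $j:W\to M'$, where $\mathrm{cf}(\lambda)>\omega$ in $U$ and every ordinal below $\lambda$ of cofinality $\omega$ in $U$ has cofinality $\omega$ in $V$. Suppose $p^*\in j(\mathbb P)$ extends all $j(p)$, $p\in G_{\mathbb P}$, and gives $\rho$ the color $\zeta$. By (P2) in $M'$ there is a club $e\subseteq\rho$ with $f^{p^*}\ge\zeta$ on $e$; note that $\mathrm{cf}(\rho)=\mathrm{cf}(\lambda)>\omega$ in $U$. Let $A=\{\beta<\lambda:j(\beta)\in e\}$. If $\beta=\sup_n\beta_n$, with $\langle\beta_n\rangle$ increasing, and the values $j(\beta_n)$ are interleaved with elements of $e$, then $j(\beta)=\sup_nj(\beta_n)$, because $\beta$ has countable cofinality in $V$. So $j(\beta)\in e$. Such $\beta$ can be found above any given ordinal below $\lambda$, so $A$ is unbounded in $\lambda$. Similarly, all limit points of $A$ of cofinality $\omega$ are in $A$. For $\beta\in A$ we have $f(\beta)=j(f(\beta))=f^{p^*}(j(\beta))\ge\zeta$. So in $U$ the limit points of $A$ form a club of $\lambda$ whose points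 of cofinality $\omega$ all have color $\ge\zeta$. Hence every set $f^{-1}(\eta)\cap\mathrm{cof}(\omega)$ with $\eta<\zeta$ is nonstationary in $U$, although by Lemma 8(v) it is stationary in $W[G_{\mathbb P}]$. If $\theta\ge\aleph_\omega$, then (P1) at $\rho$ (of cofinality $\theta$) makes $\zeta\ge2$, so this obstruction is present.

So the extension must destroy the stationarity of all color classes below $\zeta$ while preserving the stationarity of the given sets $S\subseteq\{f\ge\xi\}$. The idea is to take $\zeta=\xi$ and shoot a club $b$ of type $\theta$ through $\{\beta:f(\beta)\ge\xi\}$ *before* forming the master condition, and to use $j''b$ as the club required at $\rho$. Three things must then be arranged: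

* after $\mathbb C_{>x}*\mathbb P$, the club shooting should be part of a $\theta$-closed forcing, so that it can be absorbed in the collapse $j(\mathrm{Col}(\kappa_x,<\kappa_{x+1}))$;
* it must preserve the stationarity of $S$, together with the rest of the collapse;
* $j''b$ must satisfy the clause about the sets $a_\eta$ in (P2).

## Shooting a club through the colors $\ge\xi$

Fix $0<\xi<\varepsilon$ and $\theta=\kappa_x<\aleph_{\omega\xi}=\nu_\xi$.

**Definition.** In $W[G_{\mathbb P}]$ let $\mathbb Q$ be the set of closed bounded $c\subseteq\lambda$ (including $\emptyset$) with $|c|<\theta$ and $f(\beta)\ge\xi$ for all $\beta\in c$, ordered by end-extension.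

**Definition.** In $W$ let $\mathbb D$ be the set of pairs $(p,c)$ such that $p\in\mathbb P$, $c\ne\emptyset$ is a closed set of ordinals with $\max c=\gamma_p$, $|c|<\theta$, and for all $\beta\in c$: $f^p(\beta)\ge\xi$ and $c\cap\beta\in\{a^p_\eta:\eta\le\gamma_p\}$. Order $\mathbb D$ by end-extension in both coordinates.

By itself $\mathbb Q$ has no evident closure, since the supremum of a sequence of conditions may have a color below $\xi$. In $\mathbb D$ we choose the color of the supremum, and this is the point of adding $p$ and $c$ together.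

**Lemma 9.** $\mathbb D$ is, via $(p,c)\mapsto(p,\check c)$, a dense subset of $\mathbb P*\dot{\mathbb Q}$, and it is $\theta$-closed in $W$.

*Proof.* If $(p,c)\in\mathbb D$, then $p$ determines $f$ on $c$, so $p\Vdash c\in\dot{\mathbb Q}$. The two orders agree.

**Density.** Let $(p,\dot c)\in\mathbb P*\dot{\mathbb Q}$. By Lemma 8(i),(ii) extend $p$ so that it decides $\dot c=c\in W$ and $\gamma_p\ge\sup c$. Then $f^p\ge\xi$ on $c$. By Lemma 8(iii) with $Y=\{c\cap\beta:\beta\in c\}$, extend $p$ so that every $c\cap\beta$, $\beta\in c$, is some $a^p_\eta$, $\eta\le\gamma_p$. Add the top point $\gamma=\gamma_p+1\mapsto(\xi,c)$ and replace $c$ by $c\cup\{\gamma\}$. At the new point, $(c\cup\{\gamma\})\cap\gamma=c=a_\gamma$. The result is in $\mathbb D$ and below $(p,\dot c)$.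

**Closure.** Let $\langle(p_l,c_l):l<\tau\rangle$ be decreasing, $\tau<\theta$ a limit. If $\gamma_{p_l}=\max c_l$ is eventually constant, so are $p_l$ and $c_l$. Otherwise let
$$\gamma^*=\sup_l\gamma_{p_l},\quad e=\bigcup_lc_l,\quad p^*=\bigcup_lp_l\cup\{(\gamma^*,(\xi,e))\},\quad c^*=e\cup\{\gamma^*\}.$$
Then $\mathrm{cf}(\gamma^*)<\theta<\aleph_{\omega\xi}$, which is (P1) at $\gamma^*$. The set $e$ is club in $\gamma^*$. It has size $<\theta$ because $\theta$ is regular, so $\mathrm{otp}(e)<\theta<\mu$; and $f\ge\xi$ on $e$. For $\beta\in c_l$, $e\cap\beta=c_l\cap\beta$ is some $a^{p_l}_\eta$ with $\eta\le\gamma_{p_l}<\gamma^*$. This is (P2), so $p^*\in\mathbb P$. Finally $c^*\cap\gamma^*=e=a^{p^*}_{\gamma^*}$, so $(p^*,c^*)\in\mathbb D$, and it is a lower bound. $\square$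

**Lemma 10.** Let $G_{\mathbb Q}$ be $\mathbb Q$-generic over $W[G_{\mathbb P}]$ and $b=\bigcup G_{\mathbb Q}$. Then $W[G_{\mathbb P}][G_{\mathbb Q}]$ has no new $<\theta$-sequences of elements of $W$; $b$ is club in $\lambda$; $f\ge\xi$ on $b$; for each $\beta<\lambda$, $b\cap\beta$ is in $W$, has size $<\theta$ and equals some $a_\eta$; and in $W[G_{\mathbb P}][G_{\mathbb Q}]$, $\theta$ is regular and $\mathrm{otp}(b)=\theta=\mathrm{cf}(\lambda)$.

*Proof.* The first claim is Lemma 9 and (F1). Since $f^{-1}(\xi)$ is unbounded, any $c\in\mathbb Q$ extends to $c\cup\{\beta\}$ with $\beta$ arbitrarily large, so $b$ is unbounded. If $\beta<\lambda$, pick $c\in G_{\mathbb Q}$ with $\max c\ge\beta$. Then $b\cap(\beta+1)=c\cap(\beta+1)$, which gives closedness, $f\ge\xi$ on $b$, and $|b\cap\beta|<\theta$. As $\mathbb P$ adds no sequences of length $<\theta$, $b\cap\beta\in W$, and by (1) it is some $a_\eta$. By the first claim $\theta$ stays regular and $\mathrm{cf}(\lambda)\ge\theta$. Proper initial segments of $b$ have size $<\theta$, so $\mathrm{otp}(b)\le\theta$. Hence $\mathrm{otp}(b)=\theta=\mathrm{cf}(\lambda)$.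 $\square$

## Stationary sets of color $\ge\xi$ survive the club shooting

The standard argument takes an elementary submodel $N$ with $N\cap\lambda=\alpha\in S$ and builds inside $N$ a sequence of conditions of length $\mathrm{cf}(\alpha)$ converging to $\alpha$. If $\mathrm{cf}(\alpha)=\omega$ there is no difficulty. If $\mathrm{cf}(\alpha)>\omega$, a limit stage $l<\mathrm{cf}(\alpha)$ raises two problems. The supremum of the sequence so far must have color $\ge\xi$, and the sequence so far must belong to $N$, or else the next condition may leave $N$ and overshoot $\alpha$. The club $e_\alpha$ of (A) takes care of the color, but nothing in (A) takes care of membership in $N$. For this we use that its initial segments are listed among the $a_\eta$, $\eta<\alpha$.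

**Lemma 11.** In $W[G_{\mathbb P}]$, let $\mathbb B$ be $\theta$-closed and $S\subseteq\{\alpha<\lambda:f(\alpha)\ge\xi,\ \mathrm{cf}(\alpha)<\theta\}$ stationary. Then $\mathbb Q\times\mathbb B$ forces that $S$ meets every club subset of $\lambda$.

*Proof.* Shrinking $S$, assume all $\alpha\in S$ are limits of the same cofinality $\kappa<\theta$. Let $(c_0,u_0)\in\mathbb Q\times\mathbb B$, $c_0\ne\emptyset$, force $\dot D$ to be club in $\lambda$. We find an extension forcing some $\alpha\in S$ into $\dot D$.

**Step 1: a suitable model.** If $\kappa>\omega$, choose for $\alpha\in S$ a club $e_\alpha\subseteq\alpha$ as in (P2). There are at most $\mu$ possible order types, so after shrinking $S$ we have $\mathrm{otp}(e_\alpha)=\zeta<\mu$ for all $\alpha\in S$. Then $\mathrm{cf}(\zeta)=\kappa$; fix a club $d\subseteq\zeta$ of type $\kappa$. Let $\Omega$ be a large regular cardinal and $\lhd$ a well-order of $H(\Omega)$. Take a continuous increasing chain $\langle N_i:i<\lambda\rangle$ of elementary submodels of $(H(\Omega),\in,\lhd)$ of size $\mu$, containing $\mu+1$ as a subset,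 with $i\subseteq N_i$, and with $f$, $\langle a_\beta:\beta<\lambda\rangle$, $\mathbb Q$, $\mathbb B$, $\dot D$, $c_0,u_0$, $d$ and the relation $\{(c,u,\tau):(c,u)\Vdash\tau\in\dot D\}$ as elements. Each $\sup(N_i\cap\lambda)$ is below $\lambda$, so $\{i<\lambda:N_i\cap\lambda=i\}$ is club. Hence there is such an $N=N_i$ with $N\cap\lambda=\alpha\in S$.

**Step 2: a guide $e$ whose initial segments are in $N$.** We claim that there is a club (for $\kappa=\omega$: a cofinal set) $e\subseteq\alpha$ of type $\kappa$ such that $e\cap\beta\in N$ for all $\beta\in e$ and, if $\kappa>\omega$, $f\ge\xi$ on $e$. For $\kappa=\omega$ take any cofinal set of type $\omega$; its proper initial segments are finite subsets of $\alpha\subseteq N$. For $\kappa>\omega$ let $e$ be the set of $l$-th elements of $e_\alpha$, $l\in d$. Then $f\ge f(\alpha)\ge\xi$ on $e$. If $\beta\in e$, then $e\cap\beta$ is the set of $l$-th elements of $e_\alpha\cap\beta$ for $l\in d$ with $l<\mathrm{otp}(e_\alpha\cap\beta)$. So it is definable from $d$ and $e_\alpha\cap\beta$, and $e_\alpha\cap\beta\in\{a_\eta:\eta<\alpha\}\subseteq N$.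

**Step 3: the recursion.** Define $(c_l,u_l)$ for $l<\kappa$.

* $(c_{l+1},u_{l+1})$ is the $\lhd$-least extension $(c',u')$ of $(c_l,u_l)$ with $\max c'>\min(e\setminus(\max c_l+1))$ and $(c',u')\Vdash\tau\in\dot D$ for some $\tau>\max c_l$.
* At limit $l$, let $\delta_l=\sup_{k<l}\max c_k$, $c_l=\bigcup_{k<l}c_k\cup\{\delta_l\}$, and let $u_l$ be the $\lhd$-least lower bound of $\langle u_k:k<l\rangle$.

**Step 4: the recursion stays in $N$.** By induction on $l<\kappa$ we show that $\langle(c_k,u_k):k\le l\rangle$ is a well-defined sequence of conditions lying in $N$. In particular $\max c_l\in N\cap\lambda=\alpha$.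

*Successor steps.* A condition as required exists: first force some $\tau>\max c_l$ into $\dot D$, then add to $c'$ a large point of color $\xi$. The ordinal $\min(e\setminus(\max c_l+1))$ is below $\alpha$, hence in $N$. So $(c_{l+1},u_{l+1})$ is definable from elements of $N$.

*Limit $l<\kappa$* (so $\kappa>\omega$). We have $\delta_l<\alpha$, since each $\max c_k<\alpha$ and $\mathrm{cf}(\alpha)=\kappa$. For each $k<l$ there is an element of $e$ strictly between $\max c_k$ and $\max c_{k+1}$. So $\delta_l$ is a limit of $e$, and $\delta_l\in e$. Hence $f(\delta_l)\ge\xi$. The set $c_l$ is closed, and it has size $<\theta$ because $l<\theta$ and $\theta$ is regular. So $c_l\in\mathbb Q$. The lower bound $u_l$ exists as $\mathbb B$ is $\theta$-closed. For $k<l$, the ordinal $\min(e\setminus(\max c_k+1))$ is below $\delta_l$. Therefore $\langle(c_k,u_k):k<l\rangle$ is the result of running the same recursion for $l$ steps with $e\cap\delta_l$ instead of $e$. As $\delta_l\in e$, we have $e\cap\delta_l\in N$; also $l\in N$ because $l<\mu$. So the sequence is in $N$, and so is $(c_l,u_l)$.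

**Step 5: the limit condition.** The elements $\min(e\setminus(\max c_k+1))$, $k<\kappa$, are $\kappa$ many increasing elements of $e$, and $\mathrm{otp}(e)=\kappa$. So they are cofinal in $\alpha$ and $\sup_{k<\kappa}\max c_k=\alpha$. As $f(\alpha)\ge\xi$ and $\kappa<\theta$, $c_\kappa=\bigcup_kc_k\cup\{\alpha\}\in\mathbb Q$, and $\langle u_k:k<\kappa\rangle$ has a lower bound $u_\kappa$. By elementarity the ordinals $\tau>\max c_l$ of the successor steps can be taken in $N\cap\lambda=\alpha$, and they are cofinal in $\alpha$. So $(c_\kappa,u_\kappa)$ forces $\alpha$ to be a limit of $\dot D$, hence $\alpha\in\dot D\cap S$. $\square$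

## Absorbing closed posets into a collapse

The forcing that adds $b$ has to be swallowed by a collapse. The tool is a characterization of $\mathrm{Col}(\kappa,\{\delta\})$.

**Lemma 12.** Let $\kappa$ be regular uncountable, $\delta>\kappa$ regular with $\delta^{<\kappa}=\delta$, and $\mathbb E$ a $\kappa$-closed poset with $|\mathbb E|=\delta$ and $\Vdash_{\mathbb E}|\delta|=\kappa$. Then $\mathbb E$ is forcing equivalent to $\mathrm{Col}(\kappa,\{\delta\})$.

*Proof.* Let $T=\bigcup_{\alpha<\kappa}{}^{\alpha+1}\delta$, ordered by end-extension. It is isomorphic to a dense subset of $\mathrm{Col}(\kappa,\{\delta\})$. We map $T$ densely into $\mathbb E$. Let $\dot h$ name a surjection from $\kappa$ onto the generic filter $\dot G$.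

**Step 1: large antichains.** Below each $d\in\mathbb E$ there is an antichain of size $\delta$. Otherwise $\mathbb E$ below $d$ would be $\delta$-c.c. and would preserve the regular cardinal $\delta$.

**Step 2: the map.** Define $\phi:T\to\mathbb E$ by recursion. For $t\in{}^\alpha\delta$, $\alpha<\kappa$, let $L_t$ be the set of all $d$ which are below every $\phi(t\restriction(\beta+1))$, $\beta<\alpha$, and decide $\dot h(\alpha)$. It is nonempty by $\kappa$-closure, and downward closed. Fix $d\in L_t$ and an antichain of size $\delta$ below $d$; it is contained in $L_t$. Extend it to a maximal antichain of $L_t$. This has size exactly $\delta$ because $|\mathbb E|=\delta$. Let $\{\phi(t^\frown\zeta):\zeta<\delta\}$ enumerate it injectively. Then $\phi$ preserves order. It also preserves incompatibility: incompatible $s,s'\in T$ split at a first place, where their images lie below different members of one antichain.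

**Step 3: every level is predense.** For all $d\in\mathbb E$, $\alpha<\kappa$ there is $s\in{}^{\alpha+1}\delta$ with $\phi(s)$ compatible with $d$. To see this, build $s(\beta)$ and a decreasing sequence $d_\beta\le d$ with $d_\beta\le\phi(s\restriction(\beta+1))$ for $\beta\le\alpha$. At $\beta$ take a lower bound of $d$ and the earlier $d_\gamma$'s and extend it to decide $\dot h(\beta)$. The result lies in $L_{s\restriction\beta}$, so it is compatible with some $\phi((s\restriction\beta)^\frown\zeta)$. Put $s(\beta)=\zeta$ and let $d_\beta$ be a common extension. In the end $d_\alpha$ is below both $d$ and $\phi(s)$.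

**Step 4: density.** Given $d$, it forces $d\in\dot G$, so there are $d'\le d$ and $\alpha$ with $d'\Vdash\dot h(\alpha)=d$. Choose $s\in{}^{\alpha+1}\delta$ with $\phi(s)$ compatible with $d'$. As $\phi(s)$ decides $\dot h(\alpha)$, it decides it to be $d$, so $\phi(s)\Vdash d\in\dot G$. This says that $\phi(s)$ is below $d$ in the Boolean completion of $\mathbb E$. So $\phi$ induces a dense embedding of $T$ into that completion. $\square$

## Lifting $j$ to $W[G_{\mathbb P}]$ and reflecting at $\rho$

We prove (B). Let $0<\xi<\varepsilon$, let $\theta<\aleph_{\omega\xi}$ be regular uncountable in $W[G_{\mathbb P}]$, and let $\mathcal S=\{S_i:i<i^*\}$, $0<i^*\le\theta$, be as in (B). By Lemma 6, $\theta=\kappa_x$ for some $x$. Form $\mathbb Q,\mathbb D$ for $(\xi,\theta)$.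

**Step 1: the embedding.** We fix a $j$ closed enough to see all posets involved. Let $g$ be the $x$-th component of $G_{\mathbb C}$, so $V_{[x+1]}=V_{[x]}[g]$ and $W=V_{[x]}[g][G_{>x}]$. In $V_{[x]}[g]$ let $\mathbb Z=\mathbb C_{>x}*\dot{\mathbb D}$, with second coordinates taken from a set of names representing all elements of $\mathbb D$. It is $\theta$-closed, since $\mathbb C_{>x}$ is $\kappa_{x+1}$-directed closed and $\mathbb D$ is forced to be $\theta$-closed by Lemma 9. Let $G_{\mathbb Q}$ be $\mathbb Q$-generic over $W[G_{\mathbb P}]$, with club $b$ as in Lemma 10. By Lemma 9, $G_{\mathbb P}*G_{\mathbb Q}$ corresponds to a $\mathbb D$-generic $G_{\mathbb D}$ over $W$. Let $h=G_{>x}*G_{\mathbb D}$, which is $\mathbb Z$-generic over $V_{[x]}[g]$.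

Choose a cardinal $\Theta>\lambda$ so large that in $V_{[x]}[g]$ both $\mathbb C_{>x}$ and $\mathbb Z$ have hereditary size $\le\Theta$, and there is a sequence $\mathcal N=\langle\dot p_\eta:\eta<\Theta\rangle$ of $\mathbb C_{>x}$-names of hereditary size $\le\Theta$ with $\mathbb P=\{\dot p_\eta^{G_{>x}}:\eta<\Theta\}$. Let $j:V\to M$ have critical point $\kappa_{x+1}$, $\chi:=j(\kappa_{x+1})>\Theta$ and $M^\Theta\subseteq M$.

As $\mathbb C_{<x}\in V_{\kappa_{x+1}}$, $j$ fixes $\mathbb C_{<x}$ and its conditions, so it lifts to $j:V_{[x]}\to M_x:=M[G_{<x}]$. By (F5), $M_x$ and $M_x[g]$ are closed under $\Theta$-sequences lying in $V_{[x]}$ and $V_{[x]}[g]$ respectively. So $\mathbb C_{>x},\mathbb Z,\mathcal N\in M_x[g]$. Consequently $G_{>x}$, $G_{\mathbb P}$ and $b$ belong to $M_x[g][h]$. Also $\chi$ is inaccessible in $M_x[g]$, because it is inaccessible in $M$ and the forcing adding $G_{<x}$ and $g$ has size $<\chi$.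

**Step 2: absorbing $h$.** We write the remaining part of $j(\mathrm{Col}(\kappa_x,<\kappa_{x+1}))$ as a product in which $\mathbb Z$ is a factor. We have
$$j(\mathrm{Col}(\kappa_x,<\kappa_{x+1}))=\mathrm{Col}(\kappa_x,<\kappa_{x+1})\times\mathrm{Col}(\kappa_x,[\kappa_{x+1},\chi)),$$
computed in $M_x$. The second factor is the same computed in $M_x[g]$, as $g$ adds no $<\kappa_x$-sequences. In $M_x[g]$ let $\delta=(2^{|\mathbb Z|+\kappa_{x+1}})^+<\chi$. It is regular, larger than $|\mathbb Z|$ and $\kappa_{x+1}$, and $\delta^{<\kappa_x}=\delta$ by (F7). The poset $\mathbb Z\times\mathrm{Col}(\kappa_x,\{\delta\})$ is $\kappa_x$-closed in $M_x[g]$, has size $\delta$, and collapses $\delta$ to $\kappa_x$. By Lemma 12 it is equivalent to $\mathrm{Col}(\kappa_x,\{\delta\})$ in $M_x[g]$. Hence, with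
$$\mathbb B:=\mathrm{Col}(\kappa_x,\{\delta\})\times\mathrm{Col}(\kappa_x,[\kappa_{x+1},\chi)\setminus\{\delta\})\quad\text{computed in }M_x[g],$$
$\mathbb Z\times\mathbb B$ is equivalent to $\mathrm{Col}(\kappa_x,[\kappa_{x+1},\chi))$ in $M_x[g]$.

The model $M_x[g]$ is closed under $<\kappa_x$-sequences in $V_{[x]}[g]$. Neither $\mathbb C_{>x}*\mathbb P$ nor $\mathbb Z$ adds $<\kappa_x$-sequences of elements of $V_{[x]}[g]$: the first by closure of $\mathbb C_{>x}$ and Lemma 8(i), the second because it is $\theta$-closed. So any decreasing $<\theta$-sequence of conditions of $\mathbb B$ in these models lies in $M_x[g]$. Thus $\mathbb B$ is $\theta$-closed in $V_{[x]}[g]$, in $W[G_{\mathbb P}]$ and in $W[G_{\mathbb P}][G_{\mathbb Q}]$.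

Let $H'$ be $\mathbb B$-generic over $W[G_{\mathbb P}][G_{\mathbb Q}]=V_{[x]}[g][h]$ and put $W^+=V_{[x]}[g][h][H']$. By (F3), $G_{\mathbb Q}\times H'$ is $\mathbb Q\times\mathbb B$-generic over $W[G_{\mathbb P}]$, and $h\times H'$ is $\mathbb Z\times\mathbb B$-generic over $V_{[x]}[g]$, hence over $M_x[g]$. Therefore:

* (a) by Lemma 11, each $S_i$ meets every club subset of $\lambda$ lying in $W^+$;
* (b) every $<\theta$-sequence of ordinals in $W^+$ lies in $V_{[x]}$, since $g$ is generic for a $\theta$-closed poset of $V_{[x]}$ and $\mathbb Z\times\mathbb B$ is $\theta$-closed in $V_{[x]}[g]$. So $\theta$ is regular in $W^+$, and by the existence of $b$, $\mathrm{cf}(\lambda)=\theta>\omega$ in $W^+$;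
* (c) $h\times H'$ yields $H$, $\mathrm{Col}(\kappa_x,[\kappa_{x+1},\chi))$-generic over $M_x[g]$, with $M_x[g][H]=M_x[g][h][H']\subseteq W^+$.

**Step 3: lifting through the collapse at $x$.** A condition $q\in\mathrm{Col}(\kappa_x,<\kappa_{x+1})$ has size $<\kappa_x$ and is bounded below the critical point, so $j(q)=q$. Identifying $q$ with $(q,\emptyset)$, $j''g\subseteq g\times H$, and $g\times H$ is generic over $M_x$. By (F6), $j$ lifts to $j:V_{[x]}[g]\to M_x[g][H]$.

**Step 4: continuity of $j$ at small cofinalities.** If a limit $\beta<\lambda$ has cofinality $<\theta$ in $W^+$, then by (b) this is witnessed by a sequence in $V_{[x]}$ of length $<\theta<\mathrm{crit}(j)$. So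
$$j(\beta)=\sup j''A\quad\text{for every }A\text{ cofinal in }\beta.\tag{2}$$

**Step 5: lifting through $\mathbb C_{>x}$.** Here directed closure suffices. By elementarity $j(\mathbb C_{>x})$ is $\chi$-directed closed in $M_x[g][H]$. We check that $j''G_{>x}\in M_x[g][H]$. Let $\pi:\Theta\to\mathbb C_{>x}$ be an enumeration in $V_{[x]}[g]$; it lies in $M_x[g]$. Then $j(\pi(\zeta))=j(\pi)(j(\zeta))$, and $j(\pi)$, $j\restriction\Theta\in M$ and $\{\zeta<\Theta:\pi(\zeta)\in G_{>x}\}$ all belong to $M_x[g][H]$. The set $j''G_{>x}$ is directed of size $<\chi$, so it has a lower bound $r^*$. Let $K\ni r^*$ be $j(\mathbb C_{>x})$-generic over $W^+$. Then $j$ lifts to $j:W\to M':=M_x[g][H][K]$.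

**Step 6: the master condition for $\mathbb P$.** Now the club $b$ is used. Let $\rho=\sup j''\lambda$. We have $j''\lambda\in M$, of size $\lambda<\chi<j(\lambda)$ in $M$, and $j(\lambda)$ is regular in $M$. So $\rho<j(\lambda)$. The set $\{j(p):p\in G_{\mathbb P}\}$ is in $M'$: if $p=\dot p_\eta^{G_{>x}}$, then $j(p)=\big(j(\mathcal N)(j(\eta))\big)^K$, and $\{\eta<\Theta:\dot p_\eta^{G_{>x}}\in G_{\mathbb P}\}\in M_x[g][h]\subseteq M'$. Elements of $G_{\mathbb P}$ are pairwise comparable, and their lengths are unbounded in $\lambda$. Put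
$$p^*=\bigcup_{p\in G_{\mathbb P}}j(p)\ \cup\ \{(\rho,(\xi,\emptyset))\}.$$

*Claim.* $p^*\in j(\mathbb P)$.

The union has domain $\rho$. (P1) and (P2) hold at limit $\alpha<\rho$, since $\alpha\le j(\gamma_p)$ for some $p\in G_{\mathbb P}$ and $j(p)\in j(\mathbb P)$. Consider $\rho$. Let $e=j''b$. Since $b\in M_x[g][h]$ and $j\restriction\lambda\in M$, $e\in M'$.

*The set $e$ is club in $\rho$ of type $\theta$.* It is unbounded, as $b$ is unbounded in $\lambda$, and $\mathrm{otp}(e)=\mathrm{otp}(b)=\theta$. Let $\sigma<\rho$ be a limit point of $e$, and let $\beta=\sup\{\beta'\in b:j(\beta')<\sigma\}$. Then $\beta<\lambda$, because $j(\beta')>\sigma$ for some $\beta'\in b$. The set under the supremum has no maximum, so $\beta$ is a limit point of $b$. Thus $\beta\in b$, and the set equals $b\cap\beta$. Since $|b\cap\beta|<\theta$, $\mathrm{cf}(\beta)<\theta$. By (2), $j(\beta)=\sup j''(b\cap\beta)=\sigma$. So $\sigma\in e$.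

*(P1) at $\rho$.* By elementarity $\theta=\kappa_x=j(\kappa_x)$ is regular in $M'$. So $\mathrm{cf}^{M'}(\rho)=\theta=j(\theta)<j(\nu_\xi)=\aleph_{\omega\xi}^{M'}$, where we used $j(\xi)=\xi$, as $\xi$ is countable.

*(P2) at $\rho$.* First, $\mathrm{otp}(e)=\theta<j(\mu)$. For $\beta\in b$ pick $p\in G_{\mathbb P}$ with $\gamma_p\ge\beta$. Then $f^{p^*}(j(\beta))=j(f^p(\beta))=f(\beta)\ge\xi$. Finally, $b\cap\beta=a_{\eta'}$ for some $\eta'<\lambda$ by Lemma 10, and $|a_{\eta'}|<\theta<\mathrm{crit}(j)$ in $W$. So, taking $p\in G_{\mathbb P}$ with $\gamma_p\ge\eta'$,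
$$e\cap j(\beta)=j''(b\cap\beta)=j(a_{\eta'})=a^{j(p)}_{j(\eta')}=a^{p^*}_{j(\eta')},\qquad j(\eta')<\rho.$$
This proves the claim.

Clearly $p^*\le j(p)$ for all $p\in G_{\mathbb P}$. Let $G^*\ni p^*$ be $j(\mathbb P)$-generic over $W^+[K]$. By (F6), $j$ lifts to $j:W[G_{\mathbb P}]\to M'[G^*]$.

**Step 7: all $j(S_i)$ reflect at $\rho$.** Since $i^*\le\theta<\mathrm{crit}(j)$, $j(\langle S_i:i<i^*\rangle)=\langle j(S_i):i<i^*\rangle$. By elementarity and Lemma 8(i), $j(\mathbb P)$ adds no $j(\mu)$-sequences to $M'$. So $\mathrm{cf}(\rho)=\theta$ in $M'[G^*]$. Suppose that in $M'[G^*]$ some $j(S_i)\cap\rho$ is nonstationary in $\rho$, witnessed by a club $D^*\subseteq\rho$ of type $\theta$ disjoint from $j(S_i)$. As $\theta<j(\mu)$, $D^*\in M'$. As $j(\mathbb C_{>x})$ is $\chi$-closed in $M_x[g][H]$ and $\theta<\chi$, $D^*\in M_x[g][H]\subseteq W^+$. In $W^+$ let $D'=\{\beta<\lambda:j(\beta)\in D^*\}$.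

*$D'$ is unbounded in $\lambda$.* Given $\beta_0<\lambda$, choose in $W^+$ elements $d_n\in D^*$ and $\beta_{n+1}<\lambda$ with $j(\beta_n)<d_n<j(\beta_{n+1})$, and let $\beta=\sup_n\beta_n$. Then $\beta<\lambda$ as $\mathrm{cf}(\lambda)>\omega$ in $W^+$. By (2), $j(\beta)=\sup_nj(\beta_n)=\sup_nd_n<\rho$, so $j(\beta)\in D^*$ and $\beta_0<\beta\in D'$.

*The contradiction.* As $\mathrm{cf}(\lambda)>\omega$ in $W^+$, the limit points of $D'$ below $\lambda$ form a club in $\lambda$. By (a) there is $\alpha\in S_i$ with $\sup(D'\cap\alpha)=\alpha$. Since $\mathrm{cf}(\alpha)<\theta$, (2) gives $j(\alpha)=\sup j''(D'\cap\alpha)$, a limit of $D^*$ below $\rho$. So $j(\alpha)\in D^*\cap j(S_i)$, a contradiction.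

**Step 8: pulling back.** So $M'[G^*]$ satisfies "there is $\alpha<j(\lambda)$ of cofinality $j(\theta)$ at which all $j(S_i)$, $i<i^*$, reflect", namely $\alpha=\rho$. By elementarity of $j:W[G_{\mathbb P}]\to M'[G^*]$, in $W[G_{\mathbb P}]$ there is $\alpha<\lambda$ of cofinality $\theta$ at which all members of $\mathcal S$ reflect. This proves (B). With (A) from Lemma 8(iv) it proves Theorem 2, and hence Corollary 3. $\blacksquare$

## The exact cofinalities of reflection in $W[G_{\mathbb P}]$

Properties (A) and (B) determine the reflection pattern rather precisely. Here are the remaining proofs for Theorem 4.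

*Proof of Theorem 4(2).* Stationarity of $f^{-1}(\xi)\cap\mathrm{cof}(\kappa)$ is Lemma 8(v). Let $T\subseteq f^{-1}(\xi)\cap\mathrm{cof}(\kappa)$ be stationary. If $\kappa<\theta<\aleph_{\omega\xi}$, apply (B) to $\{T\}$. Conversely, if $T$ reflects at $\alpha$ with $\mathrm{cf}(\alpha)=\theta$, then $\theta>\kappa$ by Lemma 5 and $\theta<\aleph_{\omega\xi}$ by Lemma 1. $\square$

*Proof of Theorem 4(3).* ($\Leftarrow$) Let $C\subseteq\lambda$ be club. The sets $S\cap C\cap\{\beta:f(\beta)\ge\xi,\ \mathrm{cf}(\beta)<\theta\}$, $S\in\mathcal S$, are stationary, so by (B) they all reflect at some $\alpha$ of cofinality $\theta$. Then $C$ is unbounded in $\alpha$, so $\alpha\in C$, and all $S\in\mathcal S$ reflect at $\alpha$.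

($\Rightarrow$) Let $R$ be the given stationary set. There are countably many colors, so for some $\xi$ the set $R'=R\cap f^{-1}(\xi)$ is stationary, and $\theta<\aleph_{\omega\xi}$ by (A). Let $S\in\mathcal S$ and let $C\subseteq\lambda$ be club. Pick $\alpha\in R'$ which is a limit point of $C$. By (A), $f\ge f(\alpha)=\xi$ on a club of $\alpha$, and $\mathrm{cf}(\beta)<\theta$ for every limit point $\beta<\alpha$ of a club of $\alpha$ of type $\theta$. Intersecting these two clubs with $C\cap\alpha$ gives a club of $\alpha$, as $\mathrm{cf}(\alpha)=\theta>\omega$. Since $S\cap\alpha$ is stationary in $\alpha$, it meets this club. So $S\cap C\cap\{\beta:f(\beta)\ge\xi,\ \mathrm{cf}(\beta)<\theta\}\ne\emptyset$. As $C$ was arbitrary, $S\cap\{\beta:f(\beta)\ge\xi,\ \mathrm{cf}(\beta)<\theta\}$ is stationary. $\square$
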